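# Universal sets and the continuum: filling a triangle with few labels

## 1. A triangle of labels that grows freely

Throughout, $\lambda$ is an uncountable cardinal and $\kappa=\lambda^+$. A *pair* is $(\alpha,\xi)$ with $\xi<\alpha<\kappa$; "a pair of $E$" means that also $\alpha,\xi\in E$. Picture a triangular table with rows $\alpha<\kappa$ and columns $\xi<\kappa$, and one cell for each pair. We want to write a label $e(\alpha,\xi)$ into each cell, using at most $\lambda$ labels. There are $\kappa>\lambda$ cells, so labels must repeat. The whole talk is about controlling the repetitions.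

**Definition 1.** A *closure system* is a sequence $\langle A_\xi:\xi<\kappa\rangle$ of countable sets with $\xi\in A_\xi\subseteq\xi+1$ such that $\eta\in A_\xi$ implies $A_\eta\subseteq A_\xi$. A set $E\subseteq\kappa$ is *closed* if $\xi\in E$ implies $A_\xi\subseteq E$. Put $\mathrm{cl}(B)=\bigcup_{\xi\in B}A_\xi$; this set is closed and contains $B$.

The simplest closure system is $A_\xi=\{\xi\}$, for which every set is closed. Later $A_\xi$ will be the countable set of indices from which a certain complex number $y_\xi$ is computed.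

**Definition 2.** Let $\varepsilon$ be a function on the pairs of $E'$, and put $\mathrm{Lab}_\varepsilon(E)=\{\varepsilon(\alpha,\xi):(\alpha,\xi)\text{ a pair of }E\}$ for $E\subseteq E'$. For closed $E\subseteq E'$ we say that $E'$ is *$\varepsilon$-free over $E$* if there is a well-order $\prec$ of $E'\setminus E$ such that for all $\xi\in E'\setminus E$, writing $E_{\prec\xi}=E\cup\{\eta\in E'\setminus E:\eta\prec\xi\}$:

* (F1) $A_\xi\subseteq E_{\prec\xi}\cup\{\xi\}$;
* (F2) the labels $\varepsilon(\alpha,\xi)$ with $\alpha\in E_{\prec\xi}$, $\alpha>\xi$, are pairwise distinct and do not belong to $\mathrm{Lab}_\varepsilon(E_{\prec\xi})\cup\{\varepsilon(\xi,\eta):\eta\in E_{\prec\xi},\ \eta<\xi\}$.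

So we add the points of $E'\setminus E$ one at a time. When $\xi$ arrives, the new cells in *column* $\xi$, below rows already present, must carry brand new labels. The new cells in *row* $\xi$ are unrestricted, apart from not colliding with the labels in column $\xi$.

**Example.** Let $A_\xi=\{\xi\}$ and $E=\{2,5\}$. Then $\{2,3,5\}$ is free over $E$ iff $e(5,3)\notin\{e(5,2),e(3,2)\}$; the equality $e(3,2)=e(5,2)$ is allowed. And $\{2,5,7\}$ is always free over $E$, since no element of $E$ exceeds $7$, so (F2) is vacuous.

Two observations will be used constantly.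

**Concatenation.** *If $\langle E_i:i\le\delta\rangle$ is an increasing continuous chain of closed sets and each $E_{i+1}$ is $\varepsilon$-free over $E_i$ via $\prec_i$, then $E_\delta$ is $\varepsilon$-free over each $E_i$.* For $\xi\in E_\delta\setminus E_i$ the least $j$ with $\xi\in E_j$ is a successor by continuity, say $j=k+1$. Order $E_\delta\setminus E_i$ by first comparing these $k$, then by $\prec_k$. This is a well-order, and $E_i\cup\{\eta:\eta\prec\xi\}=E_k\cup\{\eta\in E_{k+1}\setminus E_k:\eta\prec_k\xi\}$. So (F1) and (F2) for $\xi$ are literally the statements for $\prec_k$.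

**Segments.** *If $\prec$ witnesses that $E'$ is free over $E$ and $I$ is a $\prec$-initial segment, then $E\cup I$ is closed, it is free over $E$, and $E'$ is free over $E\cup I$.* Closedness is (F1); for the rest restrict $\prec$, noting that the sets $E_{\prec\xi}$ do not change.

**Definition 3.** The principle $(\star)$ for a given closure system: there are $e$ from the pairs of $\kappa$ to a set $L$ with $|L|\le\lambda$, and a family $\mathcal G$ of countable closed subsets of $\kappa$, such that

* (i) for each $F:[\kappa]^{<\omega}\to[\kappa]^{\le\omega}$ some $E\in\mathcal G$ is closed under $F$, that is, $F(s)\subseteq E$ for all $s\in[E]^{<\omega}$;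
* (ii) for $E\in\mathcal G$ and countable $B\subseteq\kappa$ there is $E'\in\mathcal G$ with $E\cup B\subseteq E'$ and $E'$ $e$-free over $E$.

What is this for? We shall build a model with complex numbers $y_\xi$ ($\xi\in W\subseteq\kappa$) exhausting $\mathbb C$, complex numbers $x_l$ (one for each label), and non-constant entire functions $f_\alpha$ ($\alpha<\kappa$) with
$$f_\alpha(y_\xi)\in x_{e(\alpha,\xi)}+\mathbb Q(i)\qquad(\xi\in W,\ \xi<\alpha).$$
Then $X=\{x_l+q: q\in\mathbb Q(i)\}$ has at most $\lambda$ elements, and a set $Y$ of fewer than $\kappa$ complex numbers lies in $\{y_\xi:\xi\in W\cap\delta\}$ for some $\delta<\kappa$, so every $f_\alpha$ with $\alpha\ge\delta$ maps $Y$ into $X$. Clause (F2) will guarantee that, at the right moment, $x_{e(\alpha,\xi)}$ is generic over everything that went into computing $y_\xi$.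

## 2. Universal sets, and the theorem

An *entire* function is a function $f:\mathbb C\to\mathbb C$ holomorphic on the whole plane. A set $X\subseteq\mathbb C$ is *universal* if $|X|<2^{\aleph_0}$ and for every $Y\subseteq\mathbb C$ with $|Y|<2^{\aleph_0}$ there is a non-constant entire $f$ with $f[Y]\subseteq X$. It is known that the existence of a universal set is consistent with $2^{\aleph_0}=\aleph_2$, and that $\mathsf{MA}+\neg\mathsf{CH}$ implies there is none. The following questions come from Jonathan Schilhan and Thilo Weinert, "Wetzel families and the continuum", arXiv:2310.19473 (2023): is the existence of a universal set consistent with $2^{\aleph_0}=\aleph_3$? With $2^{\aleph_0}=\kappa$ for an arbitrary successor cardinal $\kappa$? (The case $\kappa=\aleph_1$ is excluded: under $\mathsf{CH}$ a universal set is just a countable set with the mapping property.)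

Both answers are *yes*, relative to $\mathsf{ZFC}$ alone, with no large cardinal.

**Theorem 4.** Let $V\models\mathsf{ZFC}+\mathsf{GCH}$, let $\lambda$ be an uncountable cardinal and $\kappa=\lambda^+$. There is a forcing extension of $V$ with the same cofinalities and cardinals in which $2^{\aleph_0}=\kappa$ and there is a universal set $X$, $|X|=\lambda$. Moreover, in it, for every $Y\subseteq\mathbb C$ with $|Y|<2^{\aleph_0}$, the set of non-constant entire $f$ that are injective on $Y$ and satisfy $f[Y]\subseteq X$ is dense in the space $\mathcal E$ of all entire functions (compact-open topology).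

With $\lambda=\aleph_2$ this gives $2^{\aleph_0}=\aleph_3$; arbitrary $\lambda$ gives every successor cardinal $\kappa>\aleph_1$, including $\aleph_{\omega+1}$, $\aleph_{\omega_1+1}$ and successors of inaccessibles. One starts from any model of $\mathsf{GCH}$, for example $L$. Successor cardinals are the only possibility:

**Proposition 5 (ZFC).** If $X$ is universal, then $2^{\aleph_0}=\max(|X|,\aleph_0)^+$. So $2^{\aleph_0}$ is a successor cardinal.

*Proof.* Let $\mu=\max(|X|,\aleph_0)$, so $\mu<2^{\aleph_0}$. If $\mu^+<2^{\aleph_0}$, take $Y\subseteq\mathbb C$ with $|Y|=\mu^+$ and a non-constant entire $f$ with $f[Y]\subseteq X$. The zeros of the non-constant function $f-x$ are isolated, so fibers of $f$ are countable. Hence $|Y|\le|X|\cdot\aleph_0\le\mu$, a contradiction. $\square$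

**The topology of $\mathcal E$.** Convergence in $\mathcal E$ is uniform convergence on compact sets; $\mathcal E$ is a Polish space. For $h\in\mathbb Q(i)[z]$, $m\in\omega$ and rational $\epsilon>0$ let
$$U_{h,m,\epsilon}=\{f\in\mathcal E:\max_{|z|\le m}|f(z)-h(z)|<\epsilon\},$$
and let $\mathcal U$ be the countable set of these. Write $U_{h',m',\epsilon'}\ll U_{h,m,\epsilon}$ if $m'\ge m$ and $\max_{|z|\le m}|h'-h|+\epsilon'<\epsilon$. Then $\overline{U_{h',m',\epsilon'}}\subseteq U_{h,m,\epsilon}$: an element $g$ of the closure has $|g-h'|\le\epsilon'$ on $|z|\le m'$, so $|g-h|<\epsilon$ on $|z|\le m$.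

**(B)** *If $f\in U\in\mathcal U$, $f\in O$ with $O$ open, and $n\ge1$, there is $U'=U_{h',m',\epsilon'}\in\mathcal U$ with $f\in U'\subseteq O$, $U'\ll U$, $m'\ge n$, $\epsilon'<1/n$.* Let $U=U_{h,m,\epsilon}$ and $\tau=\epsilon-\max_{|z|\le m}|f-h|>0$, and let $O$ contain all $g$ with $|g-f|<\delta$ on $|z|\le k$. Take $m'\ge k,m,n$, a rational $0<\epsilon'<\min(\delta/2,\tau/2,1/n)$, and $h'\in\mathbb Q(i)[z]$ with $|f-h'|<\epsilon'$ on $|z|\le m'$ (approximate the coefficients of a Taylor polynomial). Then $f\in U'$. Every $g\in U'$ has $|g-f|<2\epsilon'<\delta$ on $|z|\le k$. And $\max_{|z|\le m}|h'-h|+\epsilon'<2\epsilon'+\epsilon-\tau<\epsilon$. In particular $\mathcal U$ is a base.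

For a finite partial function $\sigma:\mathbb C\to\mathbb C$ let $\mathcal E[\sigma]=\{f\in\mathcal E:f\supseteq\sigma\}$.

**Perturbation.** *If $f\in U\cap\mathcal E[\sigma]$ with $U$ open and $y^*\notin\mathrm{dom}\,\sigma$, then for all $v$ in some neighborhood of $f(y^*)$, $U\cap\mathcal E[\sigma\cup\{(y^*,v)\}]\ne\emptyset$.* Use $f+t\prod_{y\in\mathrm{dom}\,\sigma}(z-y)$ with $|t|$ small: it keeps the values on $\mathrm{dom}\,\sigma$, and its value at $y^*$ is $f(y^*)$ plus $t$ times a nonzero number.

**Countable $Y$ by hand.** For countable $Y$ the countable set $\mathbb Q(i)$ suffices. Let $Y=\{y_0,y_1,\dots\}$ be enumerated injectively, $f_0(z)=z$, $\pi_n(z)=\prod_{k<n}(z-y_k)$, $f_{n+1}=f_n+t_n\pi_n$. Since $\pi_n(y_n)\ne0$ and $\mathbb Q(i)$ is dense, we can choose $t_n$ with $f_{n+1}(y_n)\in\mathbb Q(i)$ and $|t_n|\max_{|z|\le n+1}|\pi_n|\le2^{-n-3}$. The $f_n$ converge to an entire $f$. As $\pi_m(y_n)=0$ for $m>n$, $f(y_n)=f_{n+1}(y_n)\in\mathbb Q(i)$. On $|z|\le1$ we have $|f(z)-z|\le\frac14$, so $f(1)\ne f(-1)$ and $f$ is not constant. So under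 $\mathsf{CH}$ the set $\mathbb Q(i)$ is universal. For uncountable $Y$ this recursion stops after $\omega$ steps, and we replace it by forcing with finite pieces of it.

## 3. Two one-step posets with uncountable antichains

The sensible plan: force $\kappa$ many functions one after another, each by finite approximations $(\sigma,U)$ with $U\cap\mathcal E[\sigma]\ne\emptyset$, where $\sigma$ is a finite set of promised values and $U\in\mathcal U$ a promised neighborhood. The order is extension of $\sigma$ and shrinking of $U$. One wants the countable chain condition, to keep cardinals. It can fail in two ways.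

**Free choice of targets.** Let $\sigma$ range over all finite partial functions from $Y$ to $X$, with $X$ uncountable. Fix $y\in Y$ and $n$ such that uncountably many $x\in X$ have $|x|<n$. For each of these, $(\{(y,x)\},U_{0,0,n})$ is a condition, witnessed by the constant function $x$. Any two of them are incompatible, because they promise different values at $y$. So the poset has an uncountable antichain. The remedy is to prescribe in advance a *countable* set of possible targets for each point: $f_\alpha(y_\xi)\in x_{e(\alpha,\xi)}+\mathbb Q(i)$. The generic then only has to choose the rational part.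

**Careless labels.** Fix $\alpha$ and any injective row $\xi\mapsto l_\xi=e(\alpha,\xi)$ of labels; such rows exist with $\lambda$ labels since $|\alpha|\le\lambda$. Let the $x_l$ be distinct, and suppose that for uncountably many $\xi<\alpha$ we have $y_\xi=x_{l_\xi}$ and $|x_{l_\xi}|<\frac12$. Every $g\in U_{0,2,1/2}$ has $|g'|\le\frac12$ on $|z|\le1$ by Cauchy's estimate, so $|g(z)-g(w)|\le\frac12|z-w|$ there. The pairs $(\{(y_\xi,x_{l_\xi}+0)\},U_{0,2,1/2})$ are conditions, witnessed by constants. Two of them have no common extension: a function $g$ in $U_{0,2,1/2}$ that meets both promises would fix the two distinct points $y_\xi,y_\eta$ of the unit disc, so $|y_\xi-y_\eta|\le\frac12|y_\xi-y_\eta|$. Again an uncountable antichain. Since the $y_\xi$ are to exhaust $\mathbb C$, every $x_l$ will be some $y_\xi$, and nothing in an arbitrary choice of injective rows prevents this coincidence.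

So the argument stops exactly where the target $x_{e(\alpha,\xi)}$ is not new compared with the information from which $y_\xi$ was computed. Giving all pairs different labels would need $\kappa$ labels, and then $X$ would be too big. Freeness is the compromise. Labels repeat globally, but any condition sees only finitely many indices. These can be put into a countable closed set that is reached one point at a time, and when $\xi$ is added to $E$, the label $l=e(\alpha,\xi)$ with $\alpha\in E$ is new. Then $x_l$ is Cohen generic over a part of the forcing that already computes $y_\xi$, and the perturbation trick applies.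

The rest of the talk: Section 4 recalls complete suborders, Section 5 forces $(\star)$ without collapsing cardinals, Sections 6–8 do the ccc forcing over that model, Section 9 concludes. *From now on $V\models\mathsf{GCH}$.*

## 4. Complete suborders and reductions

Posets need not have a largest element. Generic filters over a model are taken in some further extension.

**Definition 6.** For posets $P_0\subseteq P_1$ (induced order), $P_0\lessdot P_1$ means:

* (b) elements of $P_0$ that are compatible in $P_1$ are compatible in $P_0$;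
* (c) every $p\in P_1$ has a *reduction* $r\in P_0$: every $r'\le r$ in $P_0$ is compatible with $p$ in $P_1$.

If $r$ is a reduction of $p$, so is every $r'\le r$ in $P_0$. For example, in a product $P\times Q$ where $Q$ has a largest element $1$, identify $P$ with $P\times\{1\}$; then $p$ is a reduction of $(p,q)$.

**Fact 7.**

1. $\lessdot$ is transitive.
2. If $P_0\subseteq P_1\subseteq P_2$ and $P_0,P_1\lessdot P_2$, then $P_0\lessdot P_1$.
3. If $\langle P^i:i\le\theta\rangle$ is increasing, $P^\delta=\bigcup_{i<\delta}P^i$ for limit $\delta\le\theta$, and $P^i\lessdot P^{i+1}$ for $i<\theta$, then $P^0\lessdot P^\theta$.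
4. If $P_0\lessdot P_1$ and $G$ is $P_1$-generic, then $G\cap P_0$ is $P_0$-generic.
5. If $P_0\lessdot P_1$ and $H$ is $P_0$-generic and contains a reduction of $p\in P_1$, then in a further extension there is a $P_1$-generic $G\ni p$ with $G\cap P_0=H$.

*Proof.* (1) Clause (b) is clear. Let $r_1$ be a reduction of $p\in P_2$ to $P_1$ and $r_0$ a reduction of $r_1$ to $P_0$. If $r'\le r_0$ in $P_0$, some $r''\in P_1$ is below $r'$ and $r_1$; it is compatible with $p$, hence so is $r'$.

(2) Clause (b): compatible in $P_1$ implies compatible in $P_2$, hence in $P_0$. For $p\in P_1$ let $r\in P_0$ be a reduction with respect to $P_2$. If $r'\le r$ in $P_0$, then $r',p\in P_1$ are compatible in $P_2$, hence in $P_1$.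

(3) By induction on $j$, $P^0\lessdot P^j$. Successors: (1). For limit $j$, a common extension in $P^j$ of two elements of $P^0$ lies in some $P^i$, $i<j$, which gives (b). An element $p\in P^j$ lies in some $P^i$, and a reduction of $p$ with respect to $P^i$ is one with respect to $P^j$.

(4) Let $D\subseteq P_0$ be dense. The set of $p\in P_1$ below an element of $D$ is dense: given $p$ with reduction $r$, take $d\le r$ in $D$; a common extension of $d$ and $p$ is in the set. So $G\cap D\ne\emptyset$. Let $g,g'\in G\cap P_0$. The set of $d\in P_0$ that are below both $g$ and $g'$, or incompatible in $P_0$ with one of them, is dense in $P_0$. So $G$ contains such a $d$. By (b), $d$ is compatible in $P_0$ with $g$ and $g'$, so $d\le g,g'$. Clearly $G\cap P_0$ is upward closed in $P_0$.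

(5) Let $Q$ be the set of $q\in P_1$ that are compatible in $P_1$ with every $h\in H$. *If some $r\in H$ is a reduction of $q$, then $q\in Q$*: for $h\in H$ take $h'\le h,r$ in $H$; $h'$ is compatible with $q$. So $p\in Q$.

*If $D\subseteq P_1$ is dense, in the ground model, and $q\in Q$, there is $q'\le q$ in $D\cap Q$.* Let $D_0$ be the set of $h\in P_0$ that are incompatible with $q$ or are a reduction of some $q'\le q$ in $D$. It is dense in $P_0$: given $h_0$ compatible with $q$, take $q'\in D$ below $h_0,q$ and a reduction $h$ of $q'$. Then $h$ is compatible with $q'\le h_0$, so by (b) there is $h'\le h,h_0$ in $P_0$, and $h'$ is a reduction of $q'$, so $h'\in D_0$. Now take $h\in H\cap D_0$. It is compatible with $q$, as $q\in Q$. So it is a reduction of some $q'\le q$ in $D$, and $q'\in Q$.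

Let $G_Q\ni p$ be $Q$-generic over the extension by $H$, and let $G$ be its upward closure in $P_1$. It is a filter, and by the last paragraph it meets every dense $D$ of the ground model. For $h\in H$ apply that paragraph to $D=\{q:q\le h\text{ or }q\perp h\}$: elements of $Q$ are not incompatible with $h$, so the $q\in Q$ below $h$ are dense in $Q$. Hence $H\subseteq G$. If $g\in G\cap P_0$, some $h\in H$ is below $g$ or incompatible with $g$ in $P_0$. The latter is impossible by (b), as $h,g\in G$. So $g\in H$. $\square$

## 5. Forcing the triangle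

**Theorem 8.** Given a closure system in $V$, there is a $\sigma$-closed forcing $R$ preserving all cofinalities such that $V^R\models(\star)$ for it.

### 5.1 One level, and the antichain that forces many levels

Consider first the poset whose conditions are pairs $(E,e)$ with $E\subseteq\kappa$ countable and closed and $e$ a function from the pairs of $E$ to $\lambda$; put $q\le p$ if $E_p\subseteq E_q$, $e_p\subseteq e_q$ and $E_q$ is $e_q$-free over $E_p$. By concatenation this is a $\sigma$-closed poset. For $\lambda=\aleph_1$ it is the forcing we use, and only two things need checking: conditions can be extended, and the $\aleph_2$-chain condition holds.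

For larger $\lambda$ the chain condition is a problem. Let $A_\xi=\{\xi\}$, fix $\alpha$ with $\lambda\le\alpha<\kappa$, and for $\xi<\alpha$ let $p_\xi$ have $E=\{\xi,\alpha\}$ and $e(\alpha,\xi)=0$. If $q\le p_\xi,p_\eta$ with $\xi\ne\eta$, then $\eta$ is new over $\{\xi,\alpha\}$, so by (F2) the label $e_q(\alpha,\eta)=0$ is not in $\mathrm{Lab}(E_{\prec\eta})\ni e_q(\alpha,\xi)=0$, a contradiction. So there is an antichain of size $\lambda$. For $\lambda=\aleph_1$ this does no harm, since $\aleph_1$ is preserved by $\sigma$-closure. For $\lambda=\aleph_2$ neither $\sigma$-closure nor the $\aleph_2$-chain condition is available to preserve $\aleph_2$.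

The remedy: give a condition one set $E^\chi$ of size $<\chi$ for *every* regular uncountable $\chi\le\lambda$, and let a label be a sequence with one coordinate for each such $\chi$. The levels above $\rho$ form a forcing that adds no $\rho$-sequences; over it, the levels up to $\rho$ satisfy the $\rho^+$-chain condition, because freeness at level $\rho^+$ already separates the labels that matter.

### 5.2 Labels and conditions

We use three consequences of $\mathsf{GCH}$: $\chi^{<\chi}=\chi$ for infinite regular $\chi$; $(\nu^+)^\nu=\nu^+$ for infinite $\nu$; uncountable limit cardinals are strong limits.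

Let $\Lambda$ be the set of uncountable regular cardinals $\chi\le\lambda$. The limit cardinals in $\Lambda$ are inaccessible. For a function $t$ whose domain $D$ is a nonempty upper segment of $\Lambda$, with $t(\chi)<\chi$, let $\mathrm{supp}(t)=\{\chi:t(\chi)\ne0\}$. Call $t$ *good* if

* (S1) $\mathrm{supp}(t)\cap\rho$ is bounded in $\rho$ for each inaccessible $\rho\in\Lambda$;
* (S2) if $\lambda$ is singular, $\mathrm{supp}(t)$ is bounded in $\lambda$.

Put $t{\restriction}\chi=t|(\Lambda\cap[\chi,\lambda])$ for $\chi\in D$. For instance, if $\lambda=\aleph_2$ then $\Lambda=\{\aleph_1,\aleph_2\}$, a $t$ with domain $\Lambda$ is a pair in $\omega_1\times\omega_2$, both clauses are vacuous, and $t{\restriction}\aleph_2$ forgets the first entry.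

Let $L$ be the set of good $t$ with domain $\Lambda$. *Then $|L|\le\lambda$.* If $\lambda=\nu^+$, then $|\Lambda|\le\nu$ and $|L|\le\lambda^\nu=\lambda$. If $\lambda$ is a limit cardinal, it is a strong limit and, by (S1) or (S2), supports below $\lambda$ are bounded in $\lambda$. For each bound $\mu<\lambda$ there are at most $2^{\mu\cdot\aleph_0}<\lambda$ possibilities below $\lambda$, and there are at most $\lambda$ values at the coordinate $\lambda$ (if $\lambda\in\Lambda$).

**Definition 9.** A condition of $R$ is $p=(\langle E^\chi_p:\chi\in\Lambda\rangle,e_p)$, with $\mathrm{top}(p):=\bigcup_{\chi\in\Lambda}E^\chi_p$, such that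

1. $E^\chi_p\subseteq\kappa$ is closed, $|E^\chi_p|<\chi$, $E^\chi_p\subseteq E^{\chi'}_p$ for $\chi<\chi'$, and $E^\rho_p=\bigcup_{\chi\in\Lambda\cap\rho}E^\chi_p$ for inaccessible $\rho\in\Lambda$;
2. if $\lambda$ is singular, $\mathrm{top}(p)$ is an ordinal $<\kappa$;
3. for each pair $(\alpha,\xi)$ of $\mathrm{top}(p)$, $e_p(\alpha,\xi)$ is a good function with domain the upper segment $D_p(\alpha,\xi)=\{\chi\in\Lambda:\alpha,\xi\in E^\chi_p\}$.

We put $q\le p$ iff $E^\chi_p\subseteq E^\chi_q$ for all $\chi$, $e_p(\alpha,\xi)\subseteq e_q(\alpha,\xi)$ for pairs of $\mathrm{top}(p)$, and for every $\chi\in\Lambda$, $E^\chi_q$ is free over $E^\chi_p$ with respect to $e_q(\cdot,\cdot){\restriction}\chi$ ("$\chi$-free").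

The relation is transitive. If $r\le q$ and $(\alpha,\xi)$ is a pair of $E^\chi_q$, then $\chi\in D_q(\alpha,\xi)$, so $e_r(\alpha,\xi){\restriction}\chi=e_q(\alpha,\xi){\restriction}\chi$. Hence if $r\le q\le p$, then $E^\chi_q$ is free over $E^\chi_p$ also with respect to $e_r{\restriction}\chi$, and we concatenate.

**Unions.** A decreasing sequence $\langle p_i:i<\delta\rangle$ is *continuous* if $p_i=\bigcup_{k<i}p_k$ (componentwise) for limit $i$. For a fixed pair, $\min D_{p_i}(\alpha,\xi)$ is non-increasing in $i$, so it takes finitely many values, and $e_{p_i}(\alpha,\xi)$ is eventually constant. So the union of a continuous decreasing sequence satisfies everything in Definition 9 except perhaps the size requirements ($|E^\chi|<\chi$ in 1 and $\mathrm{top}<\kappa$ in 2); the condition at inaccessible $\rho$ holds because unions commute. If the size requirements hold, the union is a condition, and by concatenation at each level $\chi$ it is a lower bound. For $\omega$-sequences they hold, since each $\chi\in\Lambda$ and $\kappa$ are regular uncountable.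 So **$R$ is $\sigma$-closed**.

### 5.3 Extending conditions

This step shows that the sets $E^\chi_p$ can be enlarged at will: a suitable labelling of the new pairs always exists.

**Lemma 10.** Let $p\in R$ and let $\langle Z^\chi:\chi\in\Lambda\rangle$ satisfy 1 and 2 of Definition 9 in place of $\langle E^\chi_p\rangle$, with $E^\chi_p\subseteq Z^\chi$. Then there is $q\le p$ with $E^\chi_q=Z^\chi$ for all $\chi$.

*Proof.* **Step 1: which coordinates matter.** We shall order the new elements at each level by $\in$. Then (F2) only concerns pairs with old $\alpha$ and new $\xi<\alpha$. So for a pair $(\alpha,\xi)$ of $\bigcup_\chi Z^\chi$ let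
$$\mathrm{Crit}(\alpha,\xi)=\{\chi\in\Lambda:\alpha\in E^\chi_p,\ \xi\in Z^\chi\setminus E^\chi_p\}.$$
This is an interval of $\Lambda$, as membership in $E_p^\chi$ and in $Z^\chi$ is upward closed in $\chi$. It is disjoint from $D_p(\alpha,\xi)$ and contained in $D_q(\alpha,\xi):=\{\chi:\alpha,\xi\in Z^\chi\}$.

**Step 2: a thin cofinal set of coordinates.** If $\mathrm{Crit}(\alpha,\xi)\ne\emptyset$, we define a cofinal $N(\alpha,\xi)\subseteq\mathrm{Crit}(\alpha,\xi)$, thin enough to keep labels good. If $\mathrm{Crit}$ has a maximum, $N$ is the singleton of it. Otherwise $m=\sup\mathrm{Crit}$ is a limit cardinal.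

* Suppose $m\in\Lambda$. Then $m$ is inaccessible, $\alpha\in E^m_p$, $\xi\in Z^m$, and $m\notin\mathrm{Crit}$. So $\xi\in E^m_p=\bigcup_{\chi<m}E^\chi_p$, hence $\xi\in E^\chi_p$ for all large $\chi<m$, contradicting that $\mathrm{Crit}$ is unbounded in $m$. So $m$ is singular.
* Suppose $m=\lambda$; then $\lambda$ is singular and $\xi\notin\mathrm{top}(p)$, while $\xi<\alpha\in\mathrm{top}(p)$, which is an ordinal: a contradiction. So $m<\lambda$.

Let $N\subseteq\mathrm{Crit}$ be cofinal of order type $\mathrm{cf}(m)$ with $\min N>\mathrm{cf}(m)$. In all cases $N\cap\rho$ is bounded in every inaccessible $\rho\in\Lambda$. This is clear for singletons; otherwise, if $\rho>\mathrm{cf}(m)$, then $|N\cap\rho|<\rho$, and if $\rho\le\mathrm{cf}(m)$, then $N\cap\rho=\emptyset$. Also, if $\lambda$ is singular, $N$ is bounded in $\lambda$.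

**Step 3: the labels.** For each $\chi$ let $\mathrm{Old}_\chi=\{e_p(\beta,\eta)(\chi):(\beta,\eta)\text{ a pair of }E^\chi_p\}$, a set of size $<\chi$. There are fewer than $\chi$ pairs $(\alpha,\xi)$ of $Z^\chi$ with $\chi\in N(\alpha,\xi)$; choose for them distinct values in $\chi\setminus(\{0\}\cup\mathrm{Old}_\chi)$. Let $e_q(\alpha,\xi)$, with domain $D_q(\alpha,\xi)$, extend $e_p(\alpha,\xi)$ if that is defined, take these fresh values on $N(\alpha,\xi)$, and be $0$ at all other new coordinates. The support grows only by $N(\alpha,\xi)$, so by Step 2 these functions are good, and $q\in R$.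

**Step 4: freeness at $\chi$.** Order $Z^\chi\setminus E^\chi_p$ by $\in$. (F1) holds since $A_\xi\subseteq Z^\chi\cap(\xi+1)$. Let $\alpha\in E_{\prec\xi}=E^\chi_p\cup(Z^\chi\cap\xi)$ with $\alpha>\xi$. Then $\alpha\in E^\chi_p$, so $\chi\in\mathrm{Crit}(\alpha,\xi)$. Pick $\chi'\in N(\alpha,\xi)$ with $\chi'\ge\chi$. At $\chi'$ the pair $(\alpha,\xi)$ has its fresh value, while every other pair of $Z^\chi\subseteq Z^{\chi'}$ has an old value, $0$, or another fresh value. So $e_q(\alpha,\xi){\restriction}\chi$ differs from the $\chi$-labels of all other pairs of $Z^\chi$, and (F2) holds. $\square$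

**Lemma 11.** For $p\in R$ and countable $B\subseteq\kappa$ there is $q\le p$ with $B\subseteq E^{\omega_1}_q$.

*Proof.* If $\lambda$ is regular, apply Lemma 10 to $Z^\chi=E^\chi_p\cup\mathrm{cl}(B)$. If $\lambda$ is singular, the top must also become an ordinal. Let $\theta=\mathrm{cf}(\lambda)$, let $\langle\lambda_i:i<\theta\rangle$ be an increasing sequence of cardinals cofinal in $\lambda$ with $\lambda_0\ge\theta$, and let $\delta'=\max(\mathrm{top}(p),\sup\{\beta+1:\beta\in B\})<\kappa$. As $|\delta'|\le\lambda$, write $\delta'=\bigcup_{i<\theta}V_i$, increasing, with $|V_i|\le\lambda_i$. Put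
$$Z^\chi=E^\chi_p\cup\mathrm{cl}(B)\cup\bigcup\{\mathrm{cl}(V_i):\lambda_i<\chi\}.$$
These sets are closed and increase with $\chi$. If some $\lambda_i<\chi$, then $\theta\le\lambda_0<\chi$, and $Z^\chi$ is a union of fewer than $\chi$ sets of size $<\chi$, so $|Z^\chi|<\chi$; otherwise this is clear. At inaccessible $\rho$, $\lambda_i<\rho$ implies $\lambda_i<\lambda_i^+<\rho$ with $\lambda_i^+\in\Lambda$, so $Z^\rho=\bigcup_{\chi<\rho}Z^\chi$. Since $A_\xi\subseteq\xi+1$, all these sets are subsets of $\delta'$, and every $V_i$ is included in $Z^{\lambda_i^+}$. So $\bigcup_\chi Z^\chi=\delta'$. Apply Lemma 10. $\square$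

### 5.4 Splitting $R$ at a level $\rho$

Let $\rho\in\Lambda$, $\rho<\lambda$, so $\rho^+\in\Lambda$. Let $U=U_\rho=\{p\in R:E^\chi_p=\emptyset\text{ for }\chi\le\rho\}$, and let $\pi(p)\in U$ be $p$ with the levels $\chi\le\rho$ emptied and the coordinates $\le\rho$ of the $e_p(\alpha,\xi)$ deleted. (The top does not change, since $E_p^\rho\subseteq E_p^{\rho^+}$.) Clearly $\pi$ is order preserving.

If $u\le\pi(p)$, $u\in U$, let $p\wedge u$ have the levels and coordinates $\ge\rho^+$ of $u$ and those $\le\rho$ of $p$. As $E^\rho_p\subseteq E^{\rho^+}_p\subseteq E^{\rho^+}_u$, the levels increase and domains of labels are upper segments; labels are good, since (S1) at $\rho'\le\rho$ only concerns $p$, and at $\rho'>\rho$ and for (S2) adding coordinates $\le\rho$ does not matter. So $p\wedge u\in R$. Moreover $p\wedge u\le p$ (levels $\le\rho$ are unchanged, and the others are as in $u\le\pi(p)$), and $\pi(p\wedge u)=u$.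

**$U$ adds no new $\rho$-sequences of elements of $V$.** Unions of continuous decreasing sequences in $U$ of length $<\rho^+$ satisfy the size requirements, because all relevant $\chi$ are regular and $\ge\rho^+$. So they are lower bounds in $U$. Given a name for a $\rho$-sequence and $u\in U$, build a continuous decreasing $\langle u_i:i\le\rho\rangle$ below $u$ with $u_{i+1}$ deciding the $i$-th value; $u_\rho$ decides the sequence.

**The generic for $U$.** For an $R$-generic $G$ let $K$ be the upward closure of $\pi[G]$ in $U$. It is a filter as $\pi$ is order preserving. If $D\subseteq U$ is dense, then $\{p:\pi(p)\in D\}$ is dense in $R$: given $p$, take $u\le\pi(p)$ in $D$ and pass to $p\wedge u$. So $K$ is $U$-generic. For a $U$-generic $K$ let $R/K=\{p\in R:\pi(p)\in K\}$, with the order of $R$.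

**$G$ is $R/K$-generic over $V[K]$.** Clearly $G\subseteq R/K$. Let $\dot D$ name an open dense subset of $R/\dot K$. Some element of $K$ forces this, hence so does some $\pi(p_0)$ with $p_0\in G$. We show that the set of $q$ with $\pi(q)\Vdash q\in\dot D$ is dense below $p_0$. Given $p\le p_0$, let $K'\ni\pi(p)$ be $U$-generic. There is $q\le p$ in $\dot D^{K'}$; as $\pi(q)\in K'$, some $u\in K'$ with $u\le\pi(q)$ forces $q\in\dot D$. Then $q\wedge u\le q$, and $u=\pi(q\wedge u)$ forces $q\wedge u\in R/\dot K$, hence $q\wedge u\in\dot D$ by openness. So $G$ contains some $q$ with $\pi(q)\Vdash q\in\dot D$, and since $\pi(q)\in K$, $G$ meets $\dot D^K$.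

### 5.5 The chain conditions

**Lemma 12.** (a) If $\rho\in\Lambda$, $\rho<\lambda$ and $K$ is $U_\rho$-generic, then $R/K$ is $\rho^+$-cc in $V[K]$. (b) If $\lambda$ is regular, $R$ is $\lambda^+$-cc.

*Proof of (a).* **Step 1: move the antichain to $V$.** $(\rho^+)^V$ is a cardinal of $V[K]$, as there are no new $\rho$-sequences. Suppose $u\in U$ forces $\langle\dot p_i:i<\rho^+\rangle$ to enumerate injectively an antichain of $R/\dot K$. Build a continuous decreasing $\langle u_i:i<\rho^+\rangle$ in $U$ with $u_0\le u$, and $p_i\in R$, such that $u_{i+1}\Vdash\dot p_i=p_i$ and $u_{i+1}\le\pi(p_i)$. This is possible: some $u'\le u_i$ decides $\dot p_i=p_i$, and it forces $\pi(p_i)\in\dot K$, so $u'$ and $\pi(p_i)$ have a common extension. Replace $p_i$ by $p_i\wedge u_{i+1}\le p_i$, so that $\pi(p_i)=u_{i+1}$. A common extension of two of the new $p_i$ is one of the old ones, so it suffices to find $i<j$ and a common extension $q$ of the new $p_i,p_j$ with $\pi(q)=u_{j+1}$. Indeed $u_{j+1}$ then forces $q\in R/\dot K$, contradicting that it forces the old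 $p_i,p_j$ to be distinct elements of an antichain.

**Step 2: thin out.** Let $M_i=E^{\rho^+}_{u_i}$; so $|M_i|\le\rho$, and the $M_i$ are increasing and continuous. Let $e^*(\alpha,\xi)=e_{u_i}(\alpha,\xi){\restriction}\rho^+$ for pairs of $M_i$ (independent of $i$), $\mathrm{Lab}^*=\mathrm{Lab}_{e^*}$, and $F_i=E^\rho_{p_i}\subseteq E^{\rho^+}_{p_i}=M_{i+1}$, $|F_i|<\rho$. As $u_{i+1}\le u_i$, $M_{i+1}$ is $e^*$-free over $M_i$; let $\prec_i$ witness this.

For $i<\rho^+$ of cofinality $\rho$, both $M_i$ and $\mathrm{Lab}^*(M_i)$ are increasing unions over $k<i$ of $M_k$ and $\mathrm{Lab}^*(M_k)$, and $F_i$, $\mathrm{Lab}^*(F_i)$ have size $<\rho$. So there is $h(i)<i$ with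
$$F_i\cap M_i\subseteq M_{h(i)},\qquad\mathrm{Lab}^*(F_i)\cap\mathrm{Lab}^*(M_i)\subseteq\mathrm{Lab}^*(M_{h(i)}).$$
By Fodor's lemma $h(i)=h$ on a stationary set. On a stationary subset $S$ of it the following are also constant:

* $r=F_i\cap M_i$, a subset of $M_h$ of size $<\rho$: at most $\rho^{<\rho}=\rho$ possibilities;
* the entry levels $\min\{\chi\le\rho:\eta\in E^\chi_{p_i}\}$ for $\eta\in r$: at most $\rho^{<\rho}=\rho$ possibilities; hence also $r_\chi:=E^\chi_{p_i}\cap M_i=E^\chi_{p_i}\cap r$ for $\chi\le\rho$ is constant;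
* the coordinates $\le\rho$ of $e_{p_i}$ on pairs of $r$: there are at most $\rho$ possibilities per pair, hence at most $\rho^{<\rho}=\rho$ in total. Indeed, if $\rho=\nu^+$, there are at most $\nu$ coordinates $\le\rho$ and $\rho^\nu=\rho$; if $\rho$ is inaccessible, supports below $\rho$ are bounded in $\rho$ by (S1), giving at most $\rho$ possibilities below $\rho$, and $\rho$ values at $\rho$.

Fix $i<j$ in $S$. Then $F_i\subseteq M_{i+1}\subseteq M_j$, so $F_i\cap F_j=r$.

**Step 3: the amalgam.** Define $q$ by: $\pi(q)=u_{j+1}$; $E^\chi_q=E^\chi_{p_i}\cup E^\chi_{p_j}$ for $\chi\le\rho$; the coordinates $\le\rho$ on pairs of $F_i$ are as in $p_i$, and on pairs of $F_j$ as in $p_j$. These agree on pairs of $r$. No pair of $F_i$ enters new levels, since $F_i\cap E^\chi_{p_j}\subseteq E_{p_j}^\chi\cap r=r_\chi\subseteq E^\chi_{p_i}$; similarly for $F_j$. *Cross pairs* (one element in $F_i\setminus r$, the other in $F_j\setminus r$) receive at coordinate $\rho$ distinct nonzero values not used at coordinate $\rho$ by pairs of $F_i$ or of $F_j$, and $0$ at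 the coordinates $<\rho$ of their domain. There are fewer than $\rho$ cross pairs, and all are pairs of $E^\rho_q$, so this is possible. Every pair of $E^\chi_q$, $\chi\le\rho$, is a pair of $F_i$, a pair of $F_j$ or a cross pair. Hence:
$$\text{for }\chi\le\rho,\text{ the }\chi\text{-label of a cross pair of }E^\chi_q\text{ differs from those of all other pairs of }E^\chi_q.\tag{1}$$
Clearly $q\in R$ (note $E_q^\rho=F_i\cup F_j\subseteq M_{j+1}$), and $e_q$ extends $e_{p_i}$ and $e_{p_j}$. For the levels $\ge\rho^+$, $q\le p_i,p_j$ is fine since $u_{j+1}\le u_{i+1}$. Let $\chi\le\rho$.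

**Step 4: $E^\chi_q$ is $\chi$-free over $E^\chi_{p_i}$.** The new elements form $E^\chi_{p_j}\setminus r\subseteq M_{j+1}\setminus M_j$; order them by $\prec_j$. For such $\xi$, $E_{\prec\xi}\subseteq M_j\cup\{\eta\in M_{j+1}\setminus M_j:\eta\prec_j\xi\}$. So (F2) holds already for the labels $e^*$, by the choice of $\prec_j$, hence for the longer labels $e_q{\restriction}\chi$. (F1): $A_\xi\subseteq E^\chi_{p_j}\cap(M_j\cup\{\eta:\eta\preceq_j\xi\})$, and $E^\chi_{p_j}\cap M_j=r_\chi\subseteq E^\chi_{p_i}$.

**Step 5: $E^\chi_q$ is $\chi$-free over $E^\chi_{p_j}$.** The new elements form $E^\chi_{p_i}\setminus r\subseteq M_{i+1}\setminus M_i$; order them by $\prec_i$. (F1): $A_\xi\subseteq E^\chi_{p_i}\cap(M_i\cup\{\eta:\eta\preceq_i\xi\})$, and $E^\chi_{p_i}\cap M_i=r_\chi\subseteq E^\chi_{p_j}$. (F2): let $\xi$ be new, so $E_{\prec\xi}=E^\chi_{p_j}\cup\{\eta\in E^\chi_{p_i}\setminus r:\eta\prec_i\xi\}$, and let $\alpha\in E_{\prec\xi}$, $\alpha>\xi$. If $\alpha\in E^\chi_{p_j}\setminus r$, then $(\alpha,\xi)$ is a cross pair, and (1) gives everything.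 Otherwise $\alpha\in r_\chi\cup\{\eta\prec_i\xi\}\subseteq M_i\cup\{\eta\prec_i\xi\}$. By $e^*$-freeness of $M_{i+1}$ over $M_i$, $e^*(\alpha,\xi)$ differs from $e^*(\alpha',\xi)$ for the other such $\alpha'$, from the labels of pairs of $M_i\cup\{\eta\prec_i\xi\}$, and from $e^*(\xi,\eta)$ for $\eta\in M_i\cup\{\eta\prec_i\xi\}$, $\eta<\xi$. The labels of cross pairs differ from that of $(\alpha,\xi)$ by (1). What remains are the labels of pairs of $F_j$. Suppose $l=e^*(\alpha,\xi)\in\mathrm{Lab}^*(F_j)$. Since $l\in\mathrm{Lab}^*(F_i)\subseteq\mathrm{Lab}^*(M_j)$, we get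
$$l\in\mathrm{Lab}^*(F_j)\cap\mathrm{Lab}^*(M_j)\subseteq\mathrm{Lab}^*(M_h)\subseteq\mathrm{Lab}^*(M_i),$$
contradicting (F2) for $\prec_i$. So (F2) holds, $q\le p_i,p_j$, and (a) is proved. This is the point where the antichain of 5.1 is defeated: conditions in $R/K$ must agree with the labels $e^*$ chosen by $K$, and these cannot repeat in the harmful way.

*Proof of (b).* Let $p_i\in R$ ($i<\lambda^+=\kappa$) and $F_i=E^\lambda_{p_i}=\mathrm{top}(p_i)$, $|F_i|<\lambda$. For $\mathrm{cf}(i)=\lambda$, $F_i\cap i$ is bounded in $i$. By Fodor's lemma and $\lambda^{<\lambda}=\lambda$ there is a stationary $S$ on which the following are constant: $r=F_i\cap i$, the entry levels of the elements of $r$ (hence $r_\chi=E^\chi_{p_i}\cap r$), and the functions $e_{p_i}$ on pairs of $r$. The count is as in (a), with $\lambda$ in place of $\rho$. Intersecting $S$ with a club, we may assume $F_i\subseteq j$ for $i<j$ in $S$. Fix $i<j$ in $S$; then $F_i\cap F_j=r$.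

Let $E^\chi_q=E^\chi_{p_i}\cup E^\chi_{p_j}$ for all $\chi\in\Lambda$. As in (a), pairs of $F_i$ and of $F_j$ enter no new levels, and we let $e_q$ extend $e_{p_i}\cup e_{p_j}$. Cross pairs receive at coordinate $\lambda$ distinct nonzero values not used there by pairs of $F_i$ or $F_j$, and $0$ at their other coordinates. Then $q\in R$, and for every $\chi$ the $\chi$-label of a cross pair of $E^\chi_q$ differs from those of all other pairs of $E^\chi_q$. Order new elements by $\in$.

*Over $p_i$:* new $\xi\in E^\chi_{p_j}\setminus r$ satisfy $\xi\ge j$, and $F_i\subseteq j$. So no $\alpha\in E_{\prec\xi}$ exceeds $\xi$, and (F2) is vacuous. (F1) follows from $A_\xi\subseteq E^\chi_{p_j}\cap(\xi+1)$ and $r_\chi\subseteq E^\chi_{p_i}$. *Over $p_j$:* new $\xi\in E^\chi_{p_i}\setminus r$ satisfy $\xi\ge i$, and $r\subseteq i$. So any $\alpha\in E_{\prec\xi}$ with $\alpha>\xi$ lies in $F_j\setminus r$, and $(\alpha,\xi)$ is a cross pair, whose label differs from all others; (F1) is as before. So $q\le p_i,p_j$. $\square$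

### 5.6 Preservation, and the proof of Theorem 8

**Preservation of cofinalities.** Suppose $\theta$ is regular in $V$ and $\rho=\mathrm{cf}^{V[G]}(\theta)<\theta$. Then $\rho$ is regular in $V$, being regular in $V[G]$.

* $\rho=\omega$ is impossible, since by $\sigma$-closure a cofinal $\omega$-sequence would be in $V$.
* $\omega<\rho<\lambda$. Then $\rho\in\Lambda$. Let $K$ be as in 5.4. A function $f:\rho\to\theta$ in $V[G]=V[K][G]$ has, by Lemma 12(a), at most $\rho$ possible values at each argument, so its range is contained in a set of $V[K]$ of size $\le\rho$. This set is enumerated by a $\rho$-sequence of $V[K]$, which lies in $V$. So the set is bounded in $\theta$, and $f$ is not cofinal.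
* $\rho=\lambda$ (then $\lambda$ is regular). By Lemma 12(b) the range of $f:\lambda\to\theta$ is contained in a set of $V$ of size $\le\lambda<\theta$, so it is bounded.
* $\rho\ge\kappa$. A condition consists of at most $\lambda$ subsets of $\kappa$ of size $\le\lambda$ and at most $\lambda$ labels, so $|R|\le\kappa^\lambda=\kappa$, and $R$ is $\kappa^+$-cc. So the range of $f:\rho\to\theta$ is contained in a set of $V$ of size $\le\rho$ and is bounded.

Since $\rho=\lambda$ is impossible for singular $\lambda$, these are all cases. So all cofinalities, hence all cardinals, are preserved.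

**Proof of Theorem 8.** Let $G$ be $R$-generic. By Lemma 11 every pair lies in $E^{\omega_1}_p$ for some $p\in G$. Then $e(\alpha,\xi):=e_p(\alpha,\xi)$ has full domain $\Lambda$, so it is in $L$, and it does not depend on $p$. Let $\mathcal G=\{E^{\omega_1}_p:p\in G\}$, a family of countable closed sets.

*(ii)* Let $E=E_p^{\omega_1}$, $p\in G$, and let $B\subseteq\kappa$ be countable. By $\sigma$-closure $B\in V$. By Lemma 11 there is $q\le p$ in $G$ with $B\subseteq E^{\omega_1}_q$. By the definition of $\le$ at $\chi=\omega_1$, $E_q^{\omega_1}$ is free over $E$ with respect to $e_q{\restriction}\omega_1=e$.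

*(i)* Let $\dot F$ name a function as in (i), as forced by some condition, and let $p$ be below it. Build $p=p_0\ge p_1\ge\cdots$ with $p_{n+1}$ deciding $\dot F{\restriction}[E^{\omega_1}_{p_n}]^{<\omega}$ (this is countably many countable sets of ordinals; use $\sigma$-closure) and with $E^{\omega_1}_{p_{n+1}}$ containing all these values (Lemma 11). The union $p_\omega\le p$ forces that $E^{\omega_1}_{p_\omega}=\bigcup_nE^{\omega_1}_{p_n}\in\dot{\mathcal G}$ is closed under $\dot F$. By genericity (i) holds. $\square$

## 6. The forcing that adds the functions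

### 6.1 Bookkeeping and absoluteness

**Bookkeeping, in $V$.** Every complex number of the final model should be computed from countably many generic objects by a Borel function, and we list all candidates in advance. Note $\kappa^\omega=\kappa$. Enumerate as $\langle(a_\xi,\Psi^0_\xi):\xi<\kappa\rangle$, each one $\kappa$ many times, all $(a,\Psi)$ with $a\in[\kappa]^{\le\omega}$ and $\Psi$ a code of a Borel function $\mathcal E^{a\cup\{*\}}\times\mathbb C^{[a\cup\{*\}]^2}\to\mathbb C$, where $*$ is a symbol. Recursively: if $a_\xi\subseteq\xi$ and $\eta\in a_\xi\Rightarrow A_\eta\subseteq a_\xi$, let $A_\xi=a_\xi\cup\{\xi\}$ and let $\Psi_\xi$ be $\Psi^0_\xi$ with $*$ read as $\xi$; otherwise let $A_\xi=\{\xi\}$ and let $\Psi_\xi$ be constant $0$. This is a closure system.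

Let $V_1=V[G_R]$ be the model of Theorem 8 for it, with $e,\mathcal G$ from $(\star)$. $V_1$ has the same countable sets of ordinals and the same reals as $V$; so $\mathsf{CH}$ and $\kappa^\omega=\kappa=\lambda^+$ hold there. **Now work in $V_1$.** "Free" means $e$-free, $\mathrm{Lab}=\mathrm{Lab}_e$, $L^*=\mathrm{ran}(e)$, so $|L^*|\le\lambda$. Let $\mathcal B$ be the set of rational open discs. Elements of $\mathcal U$ and $\mathcal B$ are coded by finitely many rationals and are reinterpreted in every extension.

**Absoluteness.** All statements about reals, entire functions and Borel codes called "absolute" below, such as $U\cap\mathcal E[\sigma]\ne\emptyset$, "$\forall g\in U\ g(y)-q\in B$", "$\forall x\in B'\ U\cap\mathcal E[\sigma\cup\{(y,x+q)\}]\ne\emptyset$", "$\Psi(d)=z$", are $\Sigma^1_2$ or $\Pi^1_2$ in their parameters. By Shoenfield's theorem they have the same truth value in any two of the models $V_1[H]\subseteq V_1[G]$ considered that contain the parameters.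

### 6.2 The conditions

**Definition 13.** By recursion on $\alpha\le\kappa$ we define $P_\alpha$, $W\cap\alpha$ and names $\dot y_\xi$ ($\xi\in W\cap\alpha$). A condition $p\in P_\alpha$ is $(c^p,\langle(s^p_\beta,U^p_\beta):\beta\in d^p\rangle)$ where $c^p$ is a finite partial function $L^*\to\mathcal B$, $d^p\in[\alpha]^{<\omega}$, $U^p_\beta\in\mathcal U$, and $s^p_\beta$ is a finite partial function $W\cap\beta\to\mathbb Q(i)$ that is *admissible* (if $\xi\ne\eta$ are in $\mathrm{dom}\,s$ and $e(\beta,\xi)=e(\beta,\eta)$, then $s(\xi)\ne s(\eta)$), such that for $\beta\in d^p$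
$$p|\beta\Vdash_{P_\beta}U^p_\beta\cap\mathcal E[\hat s^p_\beta]\ne\emptyset,\qquad\hat s_\beta=\{(\dot y_\xi,\dot x_{e(\beta,\xi)}+s_\beta(\xi)):\xi\in\mathrm{dom}\,s_\beta\}.$$
Here $p|\beta=(c^p,\langle(s^p_\gamma,U^p_\gamma):\gamma\in d^p\cap\beta\rangle)$. We also write $p(\beta)=(s^p_\beta,U^p_\beta)$. Put $q\le p$ iff $\mathrm{dom}\,c^p\subseteq\mathrm{dom}\,c^q$ and $c^q(l)\subseteq c^p(l)$ for $l\in\mathrm{dom}\,c^p$; $d^p\subseteq d^q$; and $s^p_\beta\subseteq s^q_\beta$, $U^q_\beta\subseteq U^p_\beta$ for $\beta\in d^p$.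

The names $\dot x_l$ and $\dot f_\beta$ are described in 6.3. The definition of $W$ and $\dot y_\xi$ is this: given $P_{\xi+1}$, let
$$\mathbf d_\xi=\big(\langle f_\eta:\eta\in A_\xi\rangle,\ \langle x_{e(\alpha,\eta)}:(\alpha,\eta)\text{ a pair of }A_\xi\rangle\big);$$
put $\xi\in W$ iff $\Vdash_{P_{\xi+1}}\Psi_\xi(\mathbf d_\xi)\notin\{\dot y_\eta:\eta\in W\cap\xi\}$, and in this case $\dot y_\xi=\Psi_\xi(\mathbf d_\xi)$. So **the $y_\xi$ ($\xi\in W$) are forced to be pairwise distinct**, and $y_\xi\in V_1[G_{\xi+1}]$. In particular $\hat s_\beta$ is a finite partial function. The recursion is sound: $P_{\beta+1}$ refers only to $P_\beta$ and to $\dot y_\xi$ with $\xi<\beta$.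

$P_0$ is Cohen forcing (for adding the $x_l$), $P_\beta\subseteq P_\alpha$ for $\beta<\alpha$ with the induced order, $P_\alpha=\bigcup_{\beta<\alpha}P_\beta$ for limit $\alpha$, and $(\emptyset,\emptyset)$ is the largest element.

**Lemma 14 (M).** Let $p\in P_\alpha$, $\beta\le\alpha$, $r\le p|\beta$ in $P_\beta$. Then $r\cup p|[\beta,\alpha)$ (with first component $c^r$) is a condition below $r$ and $p$. If moreover $\beta<\alpha$, $s$ is a finite admissible partial function $W\cap\beta\to\mathbb Q(i)$, $U\in\mathcal U$, $r\Vdash_{P_\beta}U\cap\mathcal E[\hat s]\ne\emptyset$, and $s\supseteq s^p_\beta$, $U\subseteq U^p_\beta$ in case $\beta\in d^p$, then $r\cup\{(\beta,(s,U))\}\cup p|(\beta,\alpha)$ is a condition below $r$ and $p$.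

*Proof.* Let $p'=r\cup p|[\beta,\alpha)$. By induction on $\gamma\in[\beta,\alpha]$, $p'|\gamma$ is a condition below $p|\gamma$ and $r$. For $\gamma=\beta$ this is the hypothesis, and limits are trivial. If $\gamma\in d^p$, then $p'|\gamma\le p|\gamma$ forces $U^p_\gamma\cap\mathcal E[\hat s^p_\gamma]\ne\emptyset$, so $p'|(\gamma+1)$ is a condition. In the second part, $r\cup\{(\beta,(s,U))\}$ is a condition in $P_{\beta+1}$ below $p|(\beta+1)$ and $r$; apply the first part with $\beta+1$. $\square$

In particular $P_\beta\lessdot P_\alpha$: $p|\beta$ is a reduction of $p$, and $q\mapsto q|\beta$ is order preserving, which gives (b). For $P_\alpha$-generic $G$ we write $G_\beta=G\cap P_\beta$.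

**(M) in use.** Given $p\in P_\alpha$ and $\beta<\alpha$, take a $P_\beta$-generic $G_\beta\ni p|\beta$, find $(s,U)$ in $V_1[G_\beta]$ as in (M) with $U\cap\mathcal E[\hat s]\ne\emptyset$ there, and let $r\in G_\beta$, $r\le p|\beta$, force this and finitely many other facts. Then $r\cup\{(\beta,(s,U))\}\cup p|(\beta,\alpha)$ extends $p$.

### 6.3 The generic objects

Let $G$ be $P_\alpha$-generic and $\beta<\alpha$.

**The numbers $x_l$.** By (M) with $\beta=0$, for $l\in L^*$ it is dense that $l\in\mathrm{dom}\,c^p$, that the disc at $l$ is arbitrarily small, and that it has its closure inside a given earlier disc. By compactness there is a unique point $x_l$ lying in all $c^p(l)$, $p\in G$, $l\in\mathrm{dom}\,c^p$.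

**The functions $f_\beta$.** *There is a unique element $f_\beta$ of $\bigcap\{U^p_\beta:p\in G,\beta\in d^p\}$.* By (M) with $(s,U)=(\emptyset,U)$ it is dense that $\beta\in d^p$. If $\beta\in d^p$ and $p|\beta\in G_\beta$, take $f\in U^p_\beta\cap\mathcal E[\hat s^p_\beta]$ in $V_1[G_\beta]$ and, by (B), $U'=U_{h,m,\epsilon}\in\mathcal U$ with $f\in U'\ll U_\beta^p$, $m\ge n$, $\epsilon<1/n$. By (M) we may replace $U^p_\beta$ by $U'$. So there are decreasing $p_n\in G$ ($n\ge1$) with $U^{p_n}_\beta=U_n=U_{h_n,m_n,\epsilon_n}$, $m_n\ge n$, $\epsilon_n<1/n$, $\overline{U_{n+1}}\subseteq U_n$. As $h_k\in U_k\subseteq U_n$ for $k\ge n$, we have $|h_k-h_n|<1/n$ on $|z|\le n$. So $(h_n)$ converges in $\mathcal E$ to some $f_\beta\in\bigcap_nU_n$, and any $g_n\in U_n$ converge to $f_\beta$. If $p\in G$, $\beta\in d^p$, pick $q\le p$ in $G$ with $\overline{U^q_\beta}\subseteq U^p_\beta$. As $q,p_n$ have a common extension in $G$, there is $g_n\in U_n\cap U^q_\beta$. So $f_\beta\in\overline{U^q_\beta}\subseteq U^p_\beta$. Uniqueness is clear, since any $g\in\bigcap_n U_n$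 is the limit of the constant sequence $g$.

**The promises are kept.** Let $p\in G$, $\beta\in d^p$ and $\xi\in\mathrm{dom}\,s^p_\beta$, and let $q_n\in G$ be a common extension of $p,p_n$. In $V_1[G_\beta]$ there is $g_n\in U^{q_n}_\beta\cap\mathcal E[\hat s^{q_n}_\beta]$; so $g_n\in U_n$ and $g_n(y_\xi)=x_{e(\beta,\xi)}+s^p_\beta(\xi)$. In the limit,
$$f_\beta(y_\xi)=x_{e(\beta,\xi)}+s^p_\beta(\xi)\qquad(p\in G,\ \xi\in\mathrm{dom}\,s^p_\beta).\tag{2}$$

**Three more densities.** Let $\beta\in d^p$, $p|\beta\in G_\beta$, and $f\in U^p_\beta\cap\mathcal E[\hat s^p_\beta]$ in $V_1[G_\beta]$.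

* *For $\xi\in W\cap\beta$ it is dense that $\xi\in\mathrm{dom}\,s_\beta$.* If $\xi\notin\mathrm{dom}\,s^p_\beta$, then $y_\xi\notin\mathrm{dom}\,\hat s_\beta^p$. By perturbation and density of $\mathbb Q(i)$ there are infinitely many $q\in\mathbb Q(i)$ with $U^p_\beta\cap\mathcal E[\hat s^p_\beta\cup\{(y_\xi,x_{e(\beta,\xi)}+q)\}]\ne\emptyset$. Admissibility excludes only finitely many. Apply (M).
* *$f_\beta\notin V_1[G_\beta]$.* Suppose $p$ forces $f_\beta=\dot g$ with a $P_\beta$-name $\dot g$. Then $f$ or some $f+t\prod_{\eta\in\mathrm{dom}\,s^p_\beta}(z-y_\eta)$ with small $t\ne0$ is an element of $U^p_\beta\cap\mathcal E[\hat s^p_\beta]$ different from $g$. By (B) it lies in some $U'\in\mathcal U$ with $U'\subseteq U^p_\beta$ and $g\notin U'$. (M) gives an extension of $p$ forcing $f_\beta\in U'\not\ni\dot g$, a contradiction.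
* *$f_\beta$ is non-constant.* Likewise, $f$ or $f+tz\prod_{\eta\in\mathrm{dom}\,s^p_\beta}(z-y_\eta)$ with small $t\ne0$ is non-constant and meets the promises. The set of constants is closed in $\mathcal E$, so some $U'\subseteq U^p_\beta$ in $\mathcal U$ contains this function and no constant. Apply (M).

From the first point and (2),
$$f_\beta(y_\xi)\in x_{e(\beta,\xi)}+\mathbb Q(i)\qquad\text{for all }\xi\in W\cap\beta.\tag{3}$$

**The generic filter is read off from the objects.** This step lets us compute which conditions are in $G$ in a Borel way.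

**Lemma 15.** Let $G$ be $P_\alpha$-generic, $p\in P_\alpha$. Then $p\in G$ iff the generic objects *satisfy* $p$: $x_l\in c^p(l)$ for $l\in\mathrm{dom}\,c^p$; and $f_\beta\in U^p_\beta$ and $f_\beta\supseteq\hat s^p_\beta$ for $\beta\in d^p$.

*Proof.* "Only if" has been shown. For "if", induct on $|d^p|$. Suppose the objects satisfy $p$ but $p\notin G$; then some $r\in G$ is incompatible with $p$.

If $d^p=\emptyset$: for $l\in\mathrm{dom}\,c^p\cup\mathrm{dom}\,c^r$ choose a rational disc $c''(l)\ni x_l$ contained in $c^p(l)$ and in $c^r(l)$ where these are defined. By (M) with $\beta=0$, $r$ with $c^r$ replaced by $c''$ is a condition below $r$ and $p$, a contradiction.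

Otherwise let $\beta=\max d^p$. By induction $p|\beta\in G$. Extending $r$ in $G$ we may assume $r\le p|\beta$, $\beta\in d^r$, $\mathrm{dom}\,s^r_\beta\supseteq\mathrm{dom}\,s^p_\beta$. By (2) for $r$ and satisfaction of $p$, $s^p_\beta\subseteq s^r_\beta$. As $f_\beta\in U^p_\beta\cap U^r_\beta\cap\mathcal E[\hat s^r_\beta]$, there is $U''\in\mathcal U$ with $f_\beta\in U''\subseteq U^p_\beta\cap U^r_\beta$, and by absoluteness $V_1[G_\beta]\models U''\cap\mathcal E[\hat s^r_\beta]\ne\emptyset$. So some $r'\le r|\beta$ in $G_\beta$ forces this. By (M), $r'\cup\{(\beta,(s^r_\beta,U''))\}\cup r|(\beta,\alpha)$ is a condition below $r$; it is below $p$ as well, since $r'\le p|\beta$ and $d^p\subseteq\beta+1$. This is a contradiction. $\square$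

In particular, $f_\beta\in U$ iff $(\emptyset,\{(\beta,(\emptyset,U))\})\in G$; this is a condition for every $U\in\mathcal U$.

## 7. Countable suborders along free extensions

**Definition 16.** For $E\subseteq\kappa$ let
$$P_\alpha[E]=\{p\in P_\alpha:\mathrm{dom}\,c^p\subseteq\mathrm{Lab}(E),\ d^p\subseteq E,\ \mathrm{dom}\,s^p_\beta\subseteq E\ (\beta\in d^p)\}.$$

Each $p\in P_\alpha[E]$ lies in $P_\alpha[F]$ for a finite $F\subseteq E$ (choose a pair of $E$ for each label in $\mathrm{dom}\,c^p$), and each $p\in P_\alpha$ lies in some $P_\alpha[F]$ with $F$ finite, since $L^*=\mathrm{ran}(e)$. $P_\alpha[E]$ is countable if $E$ is.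

**What a suborder computes.** Let $E$ be closed and $P_\alpha[E]\lessdot P_\alpha$. Then the objects $x_l$ ($l\in\mathrm{Lab}(E)$), $f_\zeta$ ($\zeta\in E\cap\alpha$), $y_\eta$ ($\eta\in E\cap W\cap\alpha$) are determined by $G\cap P_\alpha[E]$. For $x_l$ and $f_\zeta$ look at conditions that consist of one disc, or of one entry $(\zeta,(\emptyset,U))$. And $y_\eta=\Psi_\eta(\mathbf d_\eta)$, where $A_\eta\subseteq E\cap(\eta+1)$ because $E$ is closed. So these objects are given by $P_\alpha[E]$-names. *For absolute statements about them, $\Vdash_{P_\alpha}$ and $\Vdash_{P_\alpha[E]}$ agree on $P_\alpha[E]$*: every $P_\alpha$-generic $G\ni p$ yields the $P_\alpha[E]$-generic $G\cap P_\alpha[E]\ni p$ by Fact 7(4), and every $P_\alpha[E]$-generic $H\ni p$ is of this form by Fact 7(5), as $p$ is a reduction of itself.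

**The family $\mathcal G^*$.** Intermediate sets in a free extension need not be in $\mathcal G$, so we enlarge it. Let $\mathcal G^*$ be the set of countable closed $E$ such that for every countable $B\subseteq\kappa$ there is $E''\in\mathcal G$ with $E\cup B\subseteq E''$ and $E''$ free over $E$. By $(\star)$(ii), $\mathcal G\subseteq\mathcal G^*$. *If $E\in\mathcal G^*$ and $E'\in\mathcal G$ is free over $E$ via $\prec$, then $E\cup I\in\mathcal G^*$ for each $\prec$-initial segment $I$*: given $B$, take $E''\in\mathcal G$ containing $E'\cup B$ and free over $E'$; by Segments $E'$ is free over $E\cup I$; concatenate.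

**Main Lemma 17.** For all $\alpha\le\kappa$: $(1)_\alpha$ $P_\alpha$ is ccc; $(2)_\alpha$ $P_\alpha[E]\lessdot P_\alpha$ for all $E\in\mathcal G^*$.

**Proof of $(1)_\alpha$ from $(2)_\alpha$.** Let $\mathcal Z\subseteq P_\alpha$ be a maximal antichain. For $r\in P_\alpha$ pick $z_r\in\mathcal Z$ and $w_r\le r,z_r$. For finite $s\subseteq\kappa$ let $F(s)$ be the union of chosen finite supports of $z_r,w_r$ for the countably many $r\in P_\alpha[s]$. By $(\star)$(i) there is $E\in\mathcal G$ closed under $F$; so $r\in P_\alpha[E]$ implies $z_r,w_r\in P_\alpha[E]$. Given $p\in P_\alpha$, let $r\in P_\alpha[E]$ be a reduction. Then $w_r\le r$ is compatible with $p$, hence so is $z_r\in\mathcal Z\cap P_\alpha[E]$. So $\mathcal Z\cap P_\alpha[E]$ is predense. As $\mathcal Z$ is an antichain, $\mathcal Z=\mathcal Z\cap P_\alpha[E]$, which is countable.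

**Proof of $(2)_\alpha$: zero and limits.** We induct on $\alpha$. For $\alpha=0$, $c{\restriction}\mathrm{Lab}(E)$ is a reduction of $c$, and (b) is clear by restricting a common extension. Let $\alpha$ be a limit. (b): two elements of $P_\alpha[E]$ and a common extension lie in some $P_\beta$, $\beta<\alpha$; use $(2)_\beta$. (c): $p\in P_\alpha$ lies in $P_\beta$ for some $\beta<\alpha$; let $r$ be a reduction of $p$ to $P_\beta[E]$. If $r'\le r$ in $P_\alpha[E]$, then $r'|\beta\le r$, so some $p'\in P_\beta$ is below $p$ and $r'|\beta$. By (M), $p'\cup r'|[\beta,\alpha)$ is a condition below both $p$ and $r'$.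

**Successors: reduction to one new point.** Assume $(2)_\beta$ for $\beta\le\alpha$. We prove $(2)_{\alpha+1}$ from the following.

**Claim 18.** Let $E,E^+=E\cup\{\xi\}\in\mathcal G^*$, $\xi\notin E$, with $E^+$ free over $E$. Then $P_{\alpha+1}[E]\lessdot P_{\alpha+1}[E^+]$.

*The Claim suffices.* Let $E\in\mathcal G^*$ and $p\in P_{\alpha+1}$. Choose $E'\in\mathcal G$, free over $E$ via some $\prec$, with $p\in P_{\alpha+1}[E']$; this is possible since $p$ has a finite support. Let $\langle E_i:i\le\theta\rangle$ be the continuous chain from $E_0=E$ to $E_\theta=E'$ adding one element at a time along $\prec$. All $E_i$ are in $\mathcal G^*$, and $E_{i+1}$ is free over $E_i$. The Claim handles successors; at limits $P_{\alpha+1}[E_\delta]=\bigcup_{i<\delta}P_{\alpha+1}[E_i]$ because supports are finite. By Fact 7(3), $P_{\alpha+1}[E]\lessdot P_{\alpha+1}[E']$. So $p$ has a reduction in $P_{\alpha+1}[E]$. And if $p$ is a common extension of two elements of $P_{\alpha+1}[E]$, these are compatible in $P_{\alpha+1}[E']$, hence in $P_{\alpha+1}[E]$. This is $(2)_{\alpha+1}$.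

*Proof of Claim 18.* By $(2)_\alpha$ and Fact 7(2), $P_\alpha[E]\lessdot P_\alpha[E^+]\lessdot P_\alpha$. If $\alpha\notin E$, then $P_{\alpha+1}[E]=P_\alpha[E]\lessdot P_\alpha[E^+]\lessdot P_{\alpha+1}[E^+]$, where the last relation holds by (M), $d|\alpha$ being a reduction of $d$. *So let $\alpha\in E$.*

**Clause (b).** Let $r,r'\in P_{\alpha+1}[E]$ have a common extension $d\in P_{\alpha+1}[E^+]$. If $\alpha\notin d^r\cup d^{r'}$, use $d|\alpha$ and $P_\alpha[E]\lessdot P_\alpha[E^+]$. Otherwise $d(\alpha)=(s,U)$; let $s_0=s^r_\alpha\cup s^{r'}_\alpha\subseteq s$ (undefined parts being empty). Then $s_0$ is admissible and $\mathrm{dom}\,s_0\subseteq E$. Let $G\ni d|\alpha$ be $P_\alpha$-generic and $H=G\cap P_\alpha[E]\ni r|\alpha,r'|\alpha$. In $V_1[G]$ we have $U\cap\mathcal E[\hat s_0]\supseteq U\cap\mathcal E[\hat s]\ne\emptyset$, and the parameters are in $V_1[H]$. By absoluteness $V_1[H]\models U\cap\mathcal E[\hat s_0]\ne\emptyset$, so some $h\in H$ below $r|\alpha,r'|\alpha$ forces this. Then $h\cup\{(\alpha,(s_0,U))\}\in P_{\alpha+1}[E]$ is below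 $r$ and $r'$.

**Clause (c), easy cases.** Let $d\in P_{\alpha+1}[E^+]$, $p=d|\alpha$. If $\alpha\notin d^d$, a reduction of $p$ to $P_\alpha[E]$ is a reduction of $d$: for $r'$ below it, take $p'\in P_\alpha[E^+]$ below $p,r'|\alpha$ and use $p'\cup r'|\{\alpha\}$. Now let $d(\alpha)=(s,U)$.

Suppose $\xi\notin\mathrm{dom}\,s$. Let $r\in P_\alpha[E]$ be a reduction of $p$. Choosing a $P_\alpha$-generic containing $p$ and $r$ we find, as in (b), $h\le r$ in $P_\alpha[E]$ forcing $U\cap\mathcal E[\hat s]\ne\emptyset$. Then $h\cup\{(\alpha,(s,U))\}$ is a reduction of $d$: if $r'\in P_{\alpha+1}[E]$ is below it, then $r'|\alpha\le h\le r$, so there is $p'\in P_\alpha[E^+]$ below $r'|\alpha$ and $p$; and $p'\cup\{(\alpha,r'(\alpha))\}$ is below $r'$ and $d$.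

**Clause (c), the main case: $\xi\in\mathrm{dom}\,s$.** So $\xi<\alpha$ and $\xi\in W$. Let $l=e(\alpha,\xi)$ and $s=s_0\cup\{(\xi,q)\}$, $\mathrm{dom}\,s_0\subseteq E$. This is where freeness enters: by (F2), $(\alpha,\xi)$ is the *only* pair of $E^+$ with label $l$; in particular $l\notin\mathrm{Lab}(E)$. The promise to be handled is $f_\alpha(y_\xi)=x_l+q$, and the aim is to show that $x_l$ is Cohen generic over a part of the forcing that knows $y_\xi$.

**Step 1: split off the Cohen number $x_l$.** For $p_1\in P_\alpha[E^+]$ let $p_1^-$ be $p_1$ with $l$ removed from $\mathrm{dom}\,c^{p_1}$. For $\beta\le\alpha$ let $P^-_\beta=\{p_1\in P_\beta[E^+]:l\notin\mathrm{dom}\,c^{p_1}\}$. We show by induction on $\beta\le\alpha$ that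
$$p_1\in P_\beta[E^+]\ \Rightarrow\ p_1^-\in P^-_\beta.\tag{4}$$
First we see what (4) for $\beta$ gives. The map $p_1\mapsto(p_1^-,c^{p_1}(l))$ is then an isomorphism of $P_\beta[E^+]$ onto $P^-_\beta\times\mathrm{Coh}_l$, where $\mathrm{Coh}_l=\mathcal B\cup\{\mathbb C\}$ is ordered by inclusion and $\mathbb C$ stands for "undefined"; it is onto because adding a disc at $l$ to a condition yields a condition, by (M) with $\beta=0$. Moreover, if $G=G^-\times G_l$ is $P_\beta[E^+]$-generic, the objects $x_{l'}$ ($l'\in\mathrm{Lab}(E^+)\setminus\{l\}$), $f_\zeta$ ($\zeta\in E^+\cap\beta$) and $y_\eta$ ($\eta\in E^+\cap W\cap\beta$) are determined by $G^-$. For $x_{l'}$ and $f_\zeta$ the one-entry conditions used above are in $P_\beta^-$. For $y_\eta=\Psi_\eta(\mathbf d_\eta)$: $A_\eta\subseteq E^+\cap(\eta+1)$ and $\eta<\beta\le\alpha$, so $\alpha\notin A_\eta$ and $l\notin\mathrm{Lab}(A_\eta)$.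

Now the induction for (4). The case $\beta=0$ and limit steps are trivial. Suppose (4) holds for $\beta<\alpha$, and let $p_1\in P_{\beta+1}[E^+]$ with $p_1(\beta)=(s_1,U_1)$ (if $\beta\notin d^{p_1}$ there is nothing to do). The statement $\varphi$: $U_1\cap\mathcal E[\hat s_1]\ne\emptyset$ involves $x_{e(\beta,\eta)}$ with $\beta,\eta\in E^+$, where $e(\beta,\eta)\ne l$ as $\beta<\alpha$, and $y_\eta$ with $\eta\in E^+\cap W\cap\beta$. These objects are determined by the $P^-_\beta$-part of a $P_\beta[E^+]$-generic. Note $p_1^-|\beta=(p_1|\beta)^-\in P^-_\beta$. Suppose $p_1^-|\beta\not\Vdash\varphi$. Since $P_\beta[E^+]\lessdot P_\beta$ by $(2)_\beta$, some $q_1\le p_1^-|\beta$ in $P_\beta[E^+]$ forces $\neg\varphi$. Take a generic $G=G^-\times G_l\ni q_1$ and $G'_l\ni c^{p_1}(l)$ generic over $V_1[G^-]$ for $\mathrm{Coh}_l$ (with $c^{p_1}(l)=\mathbb C$ if undefined). Then $G^-\times G'_l$ is $P_\beta[E^+]$-generic and contains $p_1|\beta$, so $\varphi$ holds there of the *same* objects. By absoluteness via $V_1[G^-]$, this contradicts $\neg\varphi$ in $V_1[G]$.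 So $p_1^-|\beta\Vdash\varphi$ and $p_1^-\in P^-_{\beta+1}$. This proves (4).

Write $P^-=P^-_\alpha$. Then $P^-\lessdot P_\alpha[E^+]$, being a factor of a product. Also $P_\alpha[E]\subseteq P^-$ because $l\notin\mathrm{Lab}(E)$, so $P_\alpha[E]\lessdot P^-$ by Fact 7(2). The objects $y_\eta$ ($\eta\in E^+\cap W\cap\alpha$), *in particular $y_\xi$*, and $x_{l'}$ ($l'\in\mathrm{Lab}(E)$) are determined by the $P^-$-generic $G^-$.

**Step 2: choose the reduction.** Let $B=c^p(l)$ ($B=\mathbb C$ if undefined). We want to promise so small a neighborhood for $f_\alpha$ that its value at $y_\xi$ is forced to lie in $B+q$. Let $G=G^-\times G_l\ni p$ be $P_\alpha[E^+]$-generic. In $V_1[G]$ there is $f\in U\cap\mathcal E[\hat s_0]$ with $f(y_\xi)=x_l+q$, and $x_l\in B$. By continuity of evaluation there is $U_1\in\mathcal U$ with $f\in U_1\subseteq U$ and $g(y_\xi)-q\in B$ for all $g\in U_1$. The parameters are in $V_1[G^-]$, so by absoluteness some $p_1\in G^-$, $p_1\le p^-$, forces over $P^-$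
$$U_1\cap\mathcal E[\hat s_0]\ne\emptyset\quad\text{and}\quad\forall g\in U_1\ \ g(y_\xi)-q\in B.$$
Let $r\in P_\alpha[E]$ be a reduction of $p_1$ for $P_\alpha[E]\lessdot P^-$. Take a $P^-$-generic $G^-\ni p_1,r$; by absoluteness $U_1\cap\mathcal E[\hat s_0]\ne\emptyset$ holds in $V_1[G^-\cap P_\alpha[E]]$, so some $h\le r$ in $P_\alpha[E]$ forces it. *We claim that $r_0=h\cup\{(\alpha,(s_0,U_1))\}\in P_{\alpha+1}[E]$ is a reduction of $d$.*

**Step 3: verify it.** Let $r'\le r_0$ in $P_{\alpha+1}[E]$, $r'(\alpha)=(s',U')$; so $s_0\subseteq s'$, $\mathrm{dom}\,s'\subseteq E$, $U'\subseteq U_1$. As $r'|\alpha\le h\le r$, there is $p_2\in P^-$ below $r'|\alpha$ and $p_1$. Let $G^-\ni p_2$ be generic for $P^-$. In $V_1[G^-]$ there is $g\in U'\cap\mathcal E[\hat s']$, since $r'|\alpha\in G^-\cap P_\alpha[E]$. And $x^*:=g(y_\xi)-q\in B$, since $U'\subseteq U_1$ and $p_1\in G^-$. As $\xi\notin E$, $y_\xi\ne y_\eta$ for $\eta\in\mathrm{dom}\,s'$, and perturbation gives $B'\in\mathcal B$ with $x^*\in B'\subseteq B$ and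
$$\forall x\in B'\quad U'\cap\mathcal E[\hat s'\cup\{(y_\xi,x+q)\}]\ne\emptyset.\tag{5}$$
Some $p_3\in G^-$, $p_3\le p_2$, forces (5). Now we use the freedom in $x_l$: let $p_4\in P_\alpha[E^+]$ be $p_3$ with $c(l)=B'$ added. It forces $x_l\in B'$, so by absoluteness of (5) it forces $U'\cap\mathcal E[\hat s'\cup\{(y_\xi,x_l+q)\}]\ne\emptyset$, over $P_\alpha[E^+]$ and hence over $P_\alpha$. Thus
$$d'=p_4\cup\{(\alpha,(s'\cup\{(\xi,q)\},U'))\}$$
is a condition in $P_{\alpha+1}[E^+]$; $s'\cup\{(\xi,q)\}$ is admissible since $l\notin\mathrm{Lab}(E)$, so no $\eta\in\mathrm{dom}\,s'$ has $e(\alpha,\eta)=l$. Then $d'\le r'$, as $p_4\le p_3\le p_2\le r'|\alpha$. And $d'\le d$: $p_3\le p_1\le p^-$ and $B'\subseteq B$ give $p_4\le p$; further $s\subseteq s'\cup\{(\xi,q)\}$ and $U'\subseteq U_1\subseteq U$. This proves Claim 18 and Main Lemma 17. $\square$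

Compare with Section 3: in the bad poset $y_\xi$ was a function of $x_{l}$, so after fixing $y_\xi$ there was no freedom left to move $x_l$ into $B'$.

## 8. Every complex number is some $y_\xi$

**Lemma 19.** $\Vdash_{P_\kappa}\mathbb C=\{\dot y_\xi:\xi\in W\}$.

*Proof.* Suppose $\dot z$ is a name with $\Vdash\dot z\in\mathbb C$ and $p\Vdash\dot z\notin\{\dot y_\xi:\xi\in W\}$.

**Step 1: read $\dot z$ in a Borel way.** For each $n$ take a maximal antichain $\mathcal A_n$, countable by ccc, of conditions deciding an element of $\mathbb Q(i)$ within $2^{-n}$ of $\dot z$. Let $A$ be a countable closed set with $p\in P_\kappa[A]$ and $\mathcal A_n\subseteq P_\kappa[A]$ for all $n$ (the closure of the union of finite supports). Consider the data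
$$\mathbf d_A=\big(\langle f_\eta\rangle_{\eta\in A},\ \langle x_{e(\beta,\eta)}\rangle_{(\beta,\eta)\text{ a pair of }A}\big).$$
The $y_\eta=\Psi_\eta(\mathbf d_\eta)$, $\eta\in A\cap W$, are Borel functions of $\mathbf d_A$, as $A_\eta\subseteq A$. By Lemma 15, for $p'\in P_\kappa[A]$, "$p'\in G$" says that $\mathbf d_A$ satisfies $p'$, which is a Borel condition on $\mathbf d_A$ (for each label in $\mathrm{dom}\,c^{p'}$ fix one pair of $A$ carrying it). Let $\Psi(\mathbf d)$ be the limit, if it exists, of the values decided by the first element of $\mathcal A_n$ (in a fixed enumeration) satisfied by $\mathbf d$, and $0$ otherwise. Then $\Psi$ is Borel. As $G$ meets each $\mathcal A_n$ in exactly one element, $\Vdash\dot z=\Psi(\mathbf d_A)$.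

**Step 2: find a place in the bookkeeping.** We need a function whose value is $z$ if $p\in G$ and is certainly new otherwise, because membership in $W$ requires newness to be forced outright. Fix a Borel injection $w:\mathcal E\to\mathbb C$. Let $\Psi'$, on data indexed by $A\cup\{*\}$, be $\Psi(\mathbf d_A)$ if $\mathbf d_A$ satisfies $p$, and $w(f_*)$ otherwise. Since $A$ and a code of $\Psi'$ are in $V$, we can choose $\xi>\sup A$ with $(a_\xi,\Psi^0_\xi)=(A,\Psi')$. As $A$ is closed, $A_\xi=A\cup\{\xi\}$ and $\Psi_\xi=\Psi'$.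

**Step 3: $\xi\in W$.** Let $G$ be $P_\kappa$-generic. If $p\in G$, then $\Psi_\xi(\mathbf d_\xi)=z\notin\{y_\eta:\eta\in W\cap\xi\}$. If $p\notin G$, then $\Psi_\xi(\mathbf d_\xi)=w(f_\xi)\notin V_1[G_\xi]$: otherwise, by absoluteness, $w(f')=w(f_\xi)$ for some $f'\in V_1[G_\xi]$, and $f_\xi=f'\in V_1[G_\xi]$ by injectivity, contradicting 6.3. But $y_\eta\in V_1[G_{\eta+1}]\subseteq V_1[G_\xi]$ for $\eta\in W\cap\xi$. So in both cases $\Psi_\xi(\mathbf d_\xi)\notin\{y_\eta:\eta\in W\cap\xi\}$. As every $P_{\xi+1}$-generic extends to a $P_\kappa$-generic (Fact 7(5)), $\xi\in W$. Then $p\Vdash\dot y_\xi=\dot z$, a contradiction. $\square$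

## 9. The universal set $\{x_l+q\}$: proof of Theorem 4

Let $G$ be $P_\kappa$-generic over $V_1$. $P_\kappa$ is ccc by Main Lemma 17, so $V_1[G]$ has the cofinalities and cardinals of $V_1$, hence of $V$ by Theorem 8.

**The continuum.** Since $|P_\kappa|=\kappa=\kappa^\omega$ in $V_1$ and $P_\kappa$ is ccc, counting nice names gives $2^{\aleph_0}\le\kappa$. For $\alpha<\kappa$ we have $f_\alpha\in V_1[G_{\alpha+1}]\setminus V_1[G_\alpha]$, so the $f_\alpha$ are distinct, and $2^{\aleph_0}=\kappa=\lambda^+$.

**Universality.** Let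
$$X=\{x_l+q:l\in L^*,\ q\in\mathbb Q(i)\},\qquad|X|\le\lambda<2^{\aleph_0}.$$
Let $Y\subseteq\mathbb C$, $|Y|<\kappa$. By Lemma 19 and regularity of $\kappa$ there is $\delta<\kappa$ with $Y\subseteq\{y_\xi:\xi\in W\cap\delta\}$. For every $\alpha\in[\delta,\kappa)$, $f_\alpha$ is a non-constant entire function, and $f_\alpha[Y]\subseteq X$ by (3). So $X$ is universal. By Proposition 5, $\max(|X|,\aleph_0)^+=\lambda^+$, and as $\lambda$ is uncountable, $|X|=\lambda$.

**Injectivity.** Let $\alpha\in[\delta,\kappa)$ and let $\xi\ne\eta$ be in $W\cap\alpha$. Some condition in $G$ has $\xi,\eta\in\mathrm{dom}\,s_\alpha$. With its values $q,q'$ at $\xi,\eta$, and with $l=e(\alpha,\xi)$, $l'=e(\alpha,\eta)$, (2) gives $f_\alpha(y_\xi)=x_l+q$ and $f_\alpha(y_\eta)=x_{l'}+q'$. If $l=l'$, then $q\ne q'$ by admissibility. If $l\ne l'$, then $x_l-x_{l'}\notin\mathbb Q(i)$: for each $t\in\mathbb Q(i)$ the discs $c^p(l),c^p(l')$ can be shrunk, around points whose difference is not $t$, so that no point of the first minus a point of the second equals $t$. In both cases the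 two values differ. So $f_\alpha$ is injective on $Y$.

**Density.** Given $U\in\mathcal U$, $\delta<\kappa$ and $p\in P_\kappa$, choose $\alpha\in[\delta,\kappa)\setminus d^p$. By (M), adding $(\alpha,(\emptyset,U))$ to $p$ gives a condition below $p$ forcing $f_\alpha\in U$. So for each $U\in\mathcal U$ there are unboundedly many $\alpha<\kappa$ with $f_\alpha\in U$. As $\mathcal U$ is a base of $\mathcal E$, the functions $f_\alpha$ with $\alpha\ge\delta$, all of which are non-constant, injective on $Y$ and map $Y$ into $X$, are dense in $\mathcal E$. This proves Theorem 4. $\blacksquare$
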